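\title{An integrality obstruction to symplectic embeddings between products of ellipsoids}

\begin{abstract}
The products of ellipsoids $U=E(2,6)\times E(3,3,6)$ and $V=E(2,6,6)\times E(3,3)$ in $\mathbb R^{10}$ have the same volume, the same Ekeland--Hofer capacities and the same symplectic homologies. We prove that neither of them embeds symplectically into the other, and that this remains true when the source is shrunk by a factor $\sqrt\lambda$ with $\lambda>3/4$. The obstruction is a divisibility condition for embeddings between arbitrary products of ellipsoids. It comes from comparing integral homology classes with rational $S^1$-equivariant characteristic numbers in a finite-dimensional reduction of the action functional. For $U$ and $V$ an embedding would force $4/6$ or $6/4$ to be an integer.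
\end{abstract}

\section{Introduction}\label{sec:intro}

Identify $\mathbb R^{2n}$ with $\mathbb C^n$, $z_j=x_j+\mathrm i y_j$, and let $\omega_0=\sum_j dx_j\wedge dy_j$ be the standard symplectic form. For positive numbers $a_1,\dots,a_n$ let
\[
E(a_1,\dots,a_n)=\Bigl\{z\in\mathbb C^n \Bigm| \sum_{j=1}^n\frac{\pi|z_j|^2}{a_j}<1\Bigr\}
\]
be the open ellipsoid. The number $a_j$ is the area of the disc in which the ellipsoid meets the $j$-th coordinate line, and $\sqrt\lambda\,E(a_1,\dots,a_n)=E(\lambda a_1,\dots,\lambda a_n)$. We write $B^{2n}(a)=E(a,\dots,a)$ for the ball and $Z^{2n}(a)=\{\pi|z_1|^2<a\}$ for the cylinder. For open sets $X,Y\subset\mathbb R^{2n}$ we write $X\hookrightarrow Y$ if there is a symplectic embedding, that is, a smooth injective map $\varphi:X\to Y$ with $\varphi^*\omega_0=\omega_0$, and $X\to Y$ if there is a symplectomorphism $\varphi$ of $(\mathbb R^{2n},\omega_0)$ with $\varphi(X)\subset Y$. Restricting $\varphi$ shows that $X\to Y$ implies $X\hookrightarrow Y$.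

This paper is about the subsets
\[
U=E(2,6)\times E(3,3,6),\qquad V=E(2,6,6)\times E(3,3)
\]
of $\mathbb R^{10}$. They are built from the same five numbers; one passes from $U$ to $V$ by moving an axis of area $6$ from the second factor to the first. Cieliebak, Hofer, Latschev and Schlenk \cite{CHLS} state that it is unknown whether $U\hookrightarrow V$ or $V\hookrightarrow U$ or $U\to V$. The problem is to decide these three questions.

One usually excludes an embedding by an invariant that is larger for the source than for the target. A \emph{generalized symplectic capacity} assigns to each open $X\subset\mathbb R^{2n}$ a number $c(X)\in[0,\infty]$ such that $c(X)\le c(Y)$ whenever $X\to Y$ and $c(\lambda X)=\lambda^2c(X)$ for $\lambda>0$. The following invariants, listed in \cite{CHLS}, take the same values on $U$ and $V$.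
\begin{itemize}
\item Every generalized capacity with $c(B^{10}(1))=c(Z^{10}(1))$. Indeed, both sets contain $B^{10}(2)$ and are contained in $Z^{10}(2)$.
\item The volume. Since $E(a_1,\dots,a_n)$ has volume $a_1\cdots a_n/n!$, we get $\frac{12}{2}\cdot\frac{54}{6}=54$ for $U$ and $\frac{72}{6}\cdot\frac92=54$ for $V$.
\item All Ekeland--Hofer capacities $c_k^{\rm EH}$, $k=1,2,\dots$, by Chekanov's product formula.
\item All symplectic homologies, as constructed by Floer--Hofer and by Traynor.
\end{itemize}
Since the volumes agree, an embedding in either direction would fill the target up to a null set. One expects that this is too much to ask, but none of these invariants says so. The expectation is correct, and the reason is not that the target would have to be filled.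

\begin{theorem}\label{thm:UV}
We have $U\not\hookrightarrow V$, $V\not\hookrightarrow U$, $U\not\to V$ and $V\not\to U$. More precisely, for $\lambda>\frac34$ there is no symplectic embedding $\sqrt\lambda\,U\hookrightarrow V$ and none $\sqrt\lambda\,V\hookrightarrow U$. For $\lambda=\frac12$ both embeddings exist.
\end{theorem}

For $\lambda$ close to $\frac34$ the source has less than a quarter of the volume of the target, because $(3/4)^5=243/1024$. We do not claim that the bound $\frac34$ is sharp.

The obstruction can be read off from the circles in which the boundaries of the factors meet the coordinate lines. Count these circles and their multiple covers up to enclosed area $6$. In the factor $E(3,3,6)$ of $U$ each circle of area $3$ can be run once or twice and the circle of area $6$ once: five loops, with multiplicities $1,2,1,2,1$. In the factor $E(2,6,6)$ of $V$ we also find five loops, with multiplicities $1,2,3,1,1$. The number of loops is the same, but the products of the multiplicities are $4$ and $6$. We show that an embedding forces the product for the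 target to divide the product for the source.

Section~\ref{sec:statement} states this divisibility condition for general products of ellipsoids (Theorem~\ref{thm:main}) and deduces Theorem~\ref{thm:UV}. Section~\ref{sec:topology} isolates the topological mechanism, a formula for degrees of circle-equivariant maps. Sections~\ref{sec:ham}--\ref{sec:morse} prove Theorem~\ref{thm:main}.

\section{The integrality theorem}\label{sec:statement}

Split the coordinates $1,\dots,n$ of $\mathbb C^n$ into blocks $i=1,\dots,r$, let $i(j)$ be the block that contains $j$, let $a_j>0$, and put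
\[
q_i(z)=\sum_{j:\,i(j)=i}\frac{\pi|z_j|^2}{a_j},\qquad X=\{q_i<1\text{ for all }i\}.
\]
We call such a set $X$ a \emph{product of ellipsoids}. For $\alpha\in[0,\infty)^r$ put $|\alpha|=\sum_i\alpha_i$ and
\[
M_X(\alpha)=\{(j,m): m\in\mathbb Z_{\ge1},\ ma_j\le\alpha_{i(j)}\},\qquad N_X(\alpha)=\#M_X(\alpha),
\]
\[
e_X(\alpha)=\prod_{(j,m)\in M_X(\alpha)}m=\prod_{j=1}^n\lfloor\alpha_{i(j)}/a_j\rfloor!\,.
\]
A pair $(j,m)$ is called a \emph{mode}. It stands for the circle $\pi|z_j|^2=a_j$ in the $j$-th coordinate line, run $m$ times, which encloses the area $ma_j$; later it will be the $m$-th Fourier mode of the $j$-th coordinate of a loop. Thus $\alpha$ distributes a total area $|\alpha|$ among the factors, $N_X(\alpha)$ counts the modes that this distribution allows, and $e_X(\alpha)$ is the product of their multiplicities.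

We call $\alpha$ \emph{spectral} if for every $i$ either $\alpha_i=0$ or $\alpha_i=ma_j$ for some $m\ge1$ and some $j$ in block $i$. Only finitely many spectral vectors lie in a bounded set. For every $\alpha$ there is a spectral $\alpha'\le\alpha$ with $M_X(\alpha')=M_X(\alpha)$: let $\alpha'_i$ be the largest number $ma_j\le\alpha_i$ with $j$ in block $i$, or $0$ if there is none. A bound on $N_X(\alpha)$ for $|\alpha|\le T$ therefore has to be checked only on finitely many vectors.

\begin{theorem}\label{thm:main}
Let $X,Y\subset\mathbb C^n$ be products of ellipsoids, possibly with different blocks, and let $k\ge1$ and $T>0$. Assume that $N_X(\alpha)\le k$ whenever $|\alpha|\le T$. Let $|\beta|\le T$ and let $M'\subset M_Y(\beta)$ have exactly $k$ elements. If $X\hookrightarrow Y$, then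
\[
\frac1{\prod_{(j,m)\in M'}m}\ \in\ \sum_{\alpha\in\mathcal B}\mathbb Z\cdot\frac1{e_X(\alpha)},\qquad \mathcal B=\{\alpha\text{ spectral}: |\alpha|\le T,\ N_X(\alpha)=k\}.
\]
In particular $\mathcal B\neq\emptyset$.
\end{theorem}

If $\mathcal B=\{\alpha\}$, the conclusion says that $\prod_{M'}m$ divides $e_X(\alpha)$. The theorem contains a counting statement and an arithmetic one, and it is useful to see them separately.

\begin{remark}[Counting]\label{rem:count}
Put $\overline N_X(T)=\max_{|\alpha|\le T}N_X(\alpha)$. If $X\hookrightarrow Y$, then $\overline N_Y(T)\le\overline N_X(T)$ for all $T$: otherwise Theorem~\ref{thm:main} applies with $k=\overline N_X(T)+1$ and $\mathcal B=\emptyset$. Let $a'_j$ be the parameters of $Y$. For $T=\min_ja'_j$ we have $\overline N_Y(T)\ge1$, so $\min_ja_j\le\min_ja'_j$. This contains the Nonsqueezing Theorem: if $B^{2n}(a)\hookrightarrow Z^{2n}(a')$ and $a''<a$, then the image of $B^{2n}(a'')$ is bounded and lies in $E(a')\times E(L)\times\dots\times E(L)$ for large $L$, so $a''\le a'$.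
\end{remark}

\begin{example}[Divisibility]\label{ex:R6}
Let $X=E(2)\times E(3,3)$ and $Y=E(c,2c)\times E(L)$ in $\mathbb C^3$, with $L\ge6$. For $c\ge3$ we have $X\subset Y$ after a permutation of the coordinates. Let $\frac52\le c<3$. The spectral vectors of $X$ with $|\alpha|<6$ are $(0,0),(2,0),(0,3),(4,0),(2,3)$, and $N_X$ takes the values $0,1,2,2,3$ on them. For $T<6$ the function $\overline N_Y$ jumps to $1$ at $T=c\ge2$ and to $3$ at $T=2c\ge5$, so $\overline N_Y\le\overline N_X$ in this range and counting gives nothing there. Now take $T=2c$ and $k=3$. Then $\mathcal B=\{(2,3)\}$ with $e_X=1$, while $M_Y(2c,0)=\{(1,1),(1,2),(2,1)\}$ has product $2$. As $2$ does not divide $1$, we get $X\not\hookrightarrow Y$.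
\end{example}

\begin{remark}[The hypothesis $N_X\le k$]\label{rem:hyp}
The conclusion fails without it. For $X=Y=E(1)\subset\mathbb C$, $T=2$, $k=1$ and $M'=\{(1,2)\}$ we have $\mathcal B=\{1\}$ and $e_X(1)=1$, but $\frac12\notin\mathbb Z$. Here $N_X(2)=2>k$.
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:UV} from Theorem~\ref{thm:main}]
For $\lambda>1$ we have $U\subset\sqrt\lambda\,U$ and $V\subset\sqrt\lambda\,V$, so it suffices to treat $\frac34<\lambda\le1$. Take $T=6$ and $k=5$. The spectral vectors of $\sqrt\lambda\,U$, and also those of $\sqrt\lambda\,V$, are the vectors $\lambda(\alpha_1,\alpha_2)$ with $\alpha_1\in2\mathbb Z_{\ge0}$ and $\alpha_2\in3\mathbb Z_{\ge0}$. The condition $\lambda(\alpha_1+\alpha_2)\le6$ gives $\alpha_1+\alpha_2\le 6/\lambda<8$, so at most the eight vectors in the table below occur. The counts do not depend on $\lambda$ and are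
\[
N_U=\lfloor\tfrac{\alpha_1}2\rfloor+\lfloor\tfrac{\alpha_1}6\rfloor+2\lfloor\tfrac{\alpha_2}3\rfloor+\lfloor\tfrac{\alpha_2}6\rfloor,\qquad N_V=\lfloor\tfrac{\alpha_1}2\rfloor+2\lfloor\tfrac{\alpha_1}6\rfloor+2\lfloor\tfrac{\alpha_2}3\rfloor .
\]
\begin{center}
\begin{tabular}{c|cccccccc}
$(\alpha_1,\alpha_2)$ & $(0,0)$ & $(2,0)$ & $(0,3)$ & $(4,0)$ & $(2,3)$ & $(6,0)$ & $(0,6)$ & $(4,3)$\\
\hline
$N_U$ & $0$ & $1$ & $2$ & $2$ & $3$ & $4$ & $\mathbf 5$ & $4$\\
$N_V$ & $0$ & $1$ & $2$ & $2$ & $3$ & $\mathbf 5$ & $4$ & $4$
\end{tabular}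
\end{center}
So the hypothesis $N\le5$ holds for both sources. For $X=\sqrt\lambda\,U$ we have $\mathcal B=\{\lambda(0,6)\}$ with $e_X=2!\,2!\,1!=4$; for $Y=V$ and $\beta=(6,0)$ the set $M'=M_V(\beta)$ has five elements and product $3!\,1!\,1!=6$. An embedding would give $\frac16\in\frac14\mathbb Z$, which is false. For $X=\sqrt\lambda\,V$ we have $\mathcal B=\{\lambda(6,0)\}$ with $e_X=6$; for $Y=U$ and $\beta=(0,6)$ the set $M'=M_U(\beta)$ has five elements and product $4$. An embedding would give $\frac14\in\frac16\mathbb Z$, which is false as well. The case $\lambda=1$ gives $U\not\hookrightarrow V$ and $V\not\hookrightarrow U$, hence $U\not\to V$ and $V\not\to U$.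

Let $\lambda=\frac12$. On $U$ we have $\frac{\pi|z_1|^2}2+\frac{\pi|z_2|^2}6+\frac{\pi|z_5|^2}6<2$ and $\frac{\pi|z_3|^2}3+\frac{\pi|z_4|^2}3<1$, so $\sqrt{1/2}\,U\subset V$ after a permutation of the coordinates. On $V$ we have $\frac{\pi|z_1|^2}2+\frac{\pi|z_2|^2}6<1$ and $\frac{\pi|z_4|^2}3+\frac{\pi|z_5|^2}3+\frac{\pi|z_3|^2}6<2$, so $\sqrt{1/2}\,V\subset U$ after a permutation.
\end{proof}

The table shows that $\overline N_U(T)=\overline N_V(T)$ for $T<8$, so in this range only the divisibility separates $U$ from $V$. It also explains the number $\frac34$: for $\lambda\le\frac34$ vectors with $\alpha_1+\alpha_2=8$ enter, and $N_U(2,6)=N_V(8,0)=6$ violates the hypothesis for $T=6$, $k=5$.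

\section{Degrees of circle-equivariant maps}\label{sec:topology}

Let $S^1\subset\mathbb C$ be the unit circle and let $\mathbb C_m$ be $\mathbb C$ with the action $\zeta\cdot w=\zeta^mw$; the integer $m$ is the \emph{weight}. For a complex representation $W=\mathbb C_{m_1}\oplus\dots\oplus\mathbb C_{m_k}$ with all $m_l\ge1$ let $S(W)$ be the unit sphere and $e_W=m_1\cdots m_k$.

The whole mechanism is visible for $k=1$. Let $\phi:S(\mathbb C_{m'})\to S(\mathbb C_m)$ be a continuous equivariant map. Then $\phi(\zeta^{m'})=\zeta^m\phi(1)$. As $\zeta$ runs once around the circle, the argument of $\phi$ turns $m'$ times and the value turns $m$ times, so $m'\deg\phi=m$, or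
\[
\frac1{m'}=\deg\phi\cdot\frac1m .
\]
Two facts meet in this formula. The symmetry attaches to each circle a rational number, $1/m'$ and $1/m$, and determines how these numbers are related. Ordinary topology says that the factor relating them is an integer. This section proves the version of this formula that we need.

\subsection{Borel homology}

We use singular (co)homology. For an $S^1$-space $Z$ let $Z_{hS^1}=(Z\times ES^1)/S^1$ with $ES^1=S^\infty$, and for an invariant subset $Z'\subset Z$ put $H^{S^1}_*(Z,Z')=H_*(Z_{hS^1},Z'_{hS^1})$, and likewise in cohomology. These groups are natural under equivariant maps, invariant under equivariant homotopies, and they have exact sequences of triples and excision for invariant subsets. We use the following textbook facts.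

\begin{enumerate}
\item[(B1)] \emph{Gysin sequence.} Let $c\in H^2_{S^1}(Z)$ be the Euler class of the circle bundle $Z\times ES^1\to Z_{hS^1}$. It is pulled back from the generator of $H^2(\mathbb{CP}^\infty)$, so equivariant maps preserve it. For coefficients $\mathbb Z$ or $\mathbb Q$ the sequence
\begin{equation}\label{eq:gysin}
H^{S^1}_{j+1}(Z,Z')\xrightarrow{\ \cap c\ }H^{S^1}_{j-1}(Z,Z')\xrightarrow{\ \mathrm{tr}\ }H_j(Z,Z')\longrightarrow H^{S^1}_j(Z,Z')
\end{equation}
is exact and natural in the pair. The map $\mathrm{tr}$ is the \emph{transfer}.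
\item[(B2)] \emph{Free actions.} If $S^1$ acts freely on a compact manifold $Z$, then $Z_{hS^1}\to Z/S^1$ has contractible fibers, so Borel (co)homology is the (co)homology of the quotient, also for pairs, and $c$ becomes the Euler class of $Z\to Z/S^1$.
\item[(B3)] \emph{Thom and Euler classes.} An oriented real representation $\mathcal V$ of dimension $d$ gives an oriented vector bundle $\mathcal V_{hS^1}\to\mathbb{CP}^\infty$, whose Thom class is $\mathrm{th}_{\mathcal V}\in H^d_{S^1}(\mathcal V,\mathcal V\setminus0;\mathbb Z)$. If $W$ is complex with weights $m_1,\dots,m_K$, the vector bundle $(Z\times W)_{hS^1}\to Z_{hS^1}$ has Euler class $\pm m_1\cdots m_K\,c^K$. An equivariant map $Z\to W\setminus0$ gives a nowhere vanishing section, and then this class is zero.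
\end{enumerate}

We also use a fact about manifolds \cite[Lemma 3.27]{Hatcher}.
\begin{enumerate}
\item[(M)] Let $K$ be a compact subset of a $d$-manifold $M$. Then $H_j(M,M\setminus K)=0$ for $j>d$, and a class in $H_d(M,M\setminus K)$ is determined by its restrictions to $H_d(M,M\setminus x)$, $x\in K$. If $M$ is oriented and $K\ne\emptyset$ is connected, then $H_d(M,M\setminus K;\mathbb Z)\cong\mathbb Z$, generated by the orientation class along $K$.
\end{enumerate}
The last statement holds because a class restricts at the points of $K$ to a locally constant, hence constant, multiple of the orientation.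

\subsection{Test discs and the comparison formula}

In the application the spheres $S(W)$ do not occur alone but thickened by a large disc of directions in which the action functional decreases. So fix a complex representation $\mathcal E^-$ with an invariant Hermitian norm and real dimension $\iota\ge0$, and fix numbers $0<\rho<R$. For $W$ as above, of complex dimension $k\ge1$, let
\[
\mathcal P_W=\{y\in\mathcal E^-:|y|\le R\}\times S(W)\times[0,R].
\]
With the product orientation this is a compact connected oriented manifold with boundary (and corners) of dimension $\iota+2k$, with fundamental class $[\mathcal P_W]\in H_{\iota+2k}(\mathcal P_W,\partial\mathcal P_W;\mathbb Z)$. The equivariant map $(y,w,t)\mapsto(y,t-\rho)$ to $\mathcal E^-\oplus\mathbb R$ does not vanish on $\partial\mathcal P_W$. Let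
\[
\tau_W\in H^{\iota+1}_{S^1}(\mathcal P_W,\partial\mathcal P_W;\mathbb Z)
\]
be the pullback of $\mathrm{th}_{\mathcal E^-\oplus\mathbb R}$. Its role is to undo the thickening: it is concentrated at the sphere $\{0\}\times S(W)\times\{\rho\}$.

\begin{lemma}\label{lem:gamma}
There is a sign $\mathfrak s\in\{\pm1\}$, the same for all $W$ of dimension $k$, and for each such $W$ a class $\gamma_W\in H^{S^1}_{\iota+2k-1}(\mathcal P_W,\partial\mathcal P_W;\mathbb Q)$ with
\[
\mathrm{tr}\,\gamma_W=[\mathcal P_W],\qquad \langle c^{k-1}\tau_W,\gamma_W\rangle=\frac{\mathfrak s}{e_W}.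
\]
\end{lemma}

\begin{proof}
First let $W_1=\mathbb C_1^k$, and write $\mathcal P_1$, $\tau_1$ for the corresponding objects. The action on $\mathcal P_1$ is free. Via $(y,w,t)\mapsto(y,t-\rho,w)$ the quotient $\mathcal Q=\mathcal P_1/S^1$ is a bundle of compact convex neighborhoods of $0$ in the oriented vector bundle $(\mathcal E^-\oplus\mathbb R)\times_{S^1}S^{2k-1}\to\mathbb{CP}^{k-1}$ of rank $\iota+1$, the boundary $\partial\mathcal Q$ is the bundle of their boundaries, and under (B2) the class $\tau_1$ is the Thom class. By the Thom isomorphism, cap product with $\tau_1$ gives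
\[
H_j^{S^1}(\mathcal P_1,\partial\mathcal P_1;\mathbb Z)\cong H_{j-\iota-1}(\mathbb{CP}^{k-1};\mathbb Z).
\]
This group is $0$ for $j\ge\iota+2k$ and $\mathbb Z$ for $j=\iota+2k-1$. In \eqref{eq:gysin} with $j=\iota+2k$ the two outer groups vanish, so the transfer is an isomorphism onto $\mathbb Z[\mathcal P_1]$. Let $\gamma_1$ be the generator with $\mathrm{tr}\,\gamma_1=[\mathcal P_1]$. It corresponds to $\pm[\mathbb{CP}^{k-1}]$, and $c$ generates $H^2(\mathbb{CP}^{k-1})$ if $k\geq2$, so $\mathfrak s:=\langle c^{k-1}\tau_1,\gamma_1\rangle=\pm1$.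

For general $W$ with weights $m_1,\dots,m_k$ the action is not free, and we compare with $W_1$. The holomorphic map $p:W_1\to W$, $p(w)=(w_1^{m_1},\dots,w_k^{m_k})$, is equivariant and vanishes only at $0$. The degree of $p/|p|:S(W_1)\to S(W)$ is the signed number of preimages under $p$, in the unit ball, of a small regular value. A small vector with all coordinates nonzero is a regular value with exactly $m_1\cdots m_k$ preimages, all of them small, and each counts $+1$ because $p$ is holomorphic. So the degree is $e_W$. The equivariant map $\tilde p=\mathrm{id}\times(p/|p|)\times\mathrm{id}:\mathcal P_1\to\mathcal P_W$ satisfies $\tilde p_*[\mathcal P_1]=e_W[\mathcal P_W]$ and $\tilde p^{\,*}\tau_W=\tau_1$. Put $\gamma_W=e_W^{-1}\tilde p_*\gamma_1$. Both formulas follow from naturality.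
\end{proof}

\begin{proposition}\label{prop:compare}
Let $(Z,Z')$ be an $S^1$-pair with $H^{S^1}_{\iota+2k+1}(Z,Z';\mathbb Q)=0$ and let $\tau\in H^{\iota+1}_{S^1}(Z,Z')$. Let $W_0,\dots,W_p$ be representations of dimension $k$ with positive weights, and let $g_l:(\mathcal P_{W_l},\partial\mathcal P_{W_l})\to(Z,Z')$ be equivariant maps with $g_l^*\tau=\tau_{W_l}$. If $g_{0*}[\mathcal P_{W_0}]=\sum_{l=1}^pn_l\,g_{l*}[\mathcal P_{W_l}]$ in $H_{\iota+2k}(Z,Z';\mathbb Z)$, then
\[
\frac1{e_{W_0}}=\sum_{l=1}^p\frac{n_l}{e_{W_l}} .
\]
\end{proposition}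

\begin{proof}
By Lemma~\ref{lem:gamma} and naturality, the class $g_{0*}\gamma_{W_0}-\sum_ln_l\,g_{l*}\gamma_{W_l}$ has transfer zero in $H_{\iota+2k}(Z,Z';\mathbb Q)$. By \eqref{eq:gysin} with $j=\iota+2k$ and the vanishing hypothesis, the transfer is injective in this degree, so the class itself is zero. Pair it with $c^{k-1}\tau$. Since $\langle c^{k-1}\tau,g_{l*}\gamma_{W_l}\rangle=\langle c^{k-1}\tau_{W_l},\gamma_{W_l}\rangle=\mathfrak s/e_{W_l}$ with one and the same sign $\mathfrak s$, the formula follows.
\end{proof}

The vanishing hypothesis is not automatic: the Borel homology of a point is nonzero in every even degree. The next lemma says that, away from fixed points, rational Borel homology behaves like the homology of a quotient of one dimension less.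

\begin{lemma}\label{lem:vanish}
Let $M$ be a $d$-manifold with an $S^1$-action, $K\subset M$ a compact invariant subset, and assume that there is an equivariant map $M\to W\setminus0$ for a complex representation $W$ with positive weights. Then $H^{S^1}_j(M,M\setminus K;\mathbb Q)=0$ for all $j\ge d$.
\end{lemma}

\begin{proof}
Write $G_j$ for the group in question. For $j\ge d$ we have $H_{j+1}(M,M\setminus K;\mathbb Q)=0$ by (M), so \eqref{eq:gysin} shows that $\cap c:G_{j+2}\to G_j$ is surjective. With $\nu=\dim_{\mathbb C}W$, the map $\cap c^{\nu}:G_{j+2\nu}\to G_j$ is then surjective. By (B3), $e_Wc^\nu=0$ in $H^{2\nu}_{S^1}(M)$, so $c^\nu=0$ rationally and this map is zero.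
\end{proof}

\begin{example}\label{ex:spheres}
Let $\phi:S(W')\to S(W)$ be equivariant, with $W,W'$ of dimension $k$ and positive weights. Then $\deg\phi=e_W/e_{W'}$. To see this take $\mathcal E^-=0$, $(Z,Z')=(\mathcal P_W,\partial\mathcal P_W)$, $\tau=\tau_W$, $g_0=\phi\times\mathrm{id}$ and $g_1=\mathrm{id}$ in Proposition~\ref{prop:compare}. The vanishing hypothesis follows from Lemma~\ref{lem:vanish} with $M=S(W)\times(0,R)$ and $K=S(W)\times\{\rho\}$, since $\partial\mathcal P_W$ is an equivariant deformation retract of $\mathcal P_W\setminus K$. In particular there is no equivariant map in either direction between the $9$-spheres with weights $(1,2,1,2,1)$ and $(1,2,3,1,1)$. This is the model for Theorem~\ref{thm:UV}.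
\end{example}

\section{From an embedding to a family of Hamiltonians}\label{sec:ham}

From now on $X,Y,k,T,\beta,M'$ are as in Theorem~\ref{thm:main} and $X\hookrightarrow Y$. The data of $Y$ are denoted by $r'$, $i'(j)$, $a_j'$, $q_i'$, and $q_{\max}=\max_iq_i$.

The plan is to apply Proposition~\ref{prop:compare} to a pair of sublevel sets of an action functional on loops, on which $S^1$ acts by time shift with weight $m$ on the $m$-th Fourier mode. We choose a Hamiltonian $H$ that is almost zero on most of $X$ and steep near $\partial X$. Its action functional has critical manifolds $C_\alpha$ indexed by spectral vectors $\alpha$, with critical value close to $|\alpha|$, and $C_\alpha$ is the set of maxima on the linear space spanned by the modes $m\le0$ and the modes in $M_X(\alpha)$. These linear spaces give test discs, and Morse--Bott theory shows that those with $\alpha\in\mathcal B$ generate the top integral homology of the sublevel pair below $T$. On the other side, transporting $H$ by the embedding gives a Hamiltonian that dominates a model Hamiltonian for $Y$.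 A larger Hamiltonian has a smaller action, so the linear space spanned by the modes $m\le0$ and the modes in $M'$ lies below level $T$ as well and gives one more test disc. To compare the sublevel sets of $H$ with those of the transported Hamiltonian we need the embedding to be the end of an isotopy.

\subsection{The isotopy}

We write $(\cdot,\cdot)$ for the Euclidean inner product on $\mathbb C^n$, so that $\omega_0(v,w)=(\mathrm iv,w)$. The Hamiltonian vector field of a function $K$ is $\mathrm i\nabla K$; it satisfies $\omega_0(\mathrm i\nabla K,\cdot)=-dK$. Let $B_\varrho$ be the open Euclidean ball of radius $\varrho$ about $0$.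

\begin{lemma}\label{lem:isotopy}
Let $0<u_2<1$. There are $\varrho_0>0$ and a compactly supported Hamiltonian isotopy $\psi_s$, $s\in[0,1]$, of $\mathbb C^n$ with $\psi_0=\mathrm{id}$, $\psi_s=\mathrm{id}$ on $B_{\varrho_0}$ for all $s$, and $\psi_1(\{q_{\max}\le u_2\})\subset Y$.
\end{lemma}

\begin{proof}
We use the following extension step twice. Let $O\ni0$ be open and star-shaped, let $\varphi_s:O\to\mathbb C^n$ be a smooth family of symplectic embeddings with $\varphi_0$ the inclusion, let $A\subset O$ be compact and $G\supset\bigcup_s\varphi_s(A)$ open. \emph{Then there is a Hamiltonian isotopy $\psi_s$ with compact support in $G$ and $\psi_s=\varphi_s$ on $A$; if all $\varphi_s$ are the identity on a ball $B_\varrho\subset O$, then so are all $\psi_s$.} Indeed, let $v_s=\partial_s\varphi_s\circ\varphi_s^{-1}$. The $1$-form $\varphi_s^*\bigl(\omega_0(v_s,\cdot)\bigr)$ on $O$ has differential $\partial_s\varphi_s^*\omega_0=0$. Integration along rays gives a primitive $-k_s$ with $k_s(0)=0$, smooth in $(s,z)$, and $k_s=0$ on $B_\varrho$ in the last case. The function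 $K_s=k_s\circ\varphi_s^{-1}$ is smooth on the open set $\mathcal O=\bigcup_s\{s\}\times\varphi_s(O)\subset[0,1]\times\mathbb C^n$ and has Hamiltonian vector field $v_s$. Multiply $K$ by a function with compact support in $\mathcal O\cap([0,1]\times G)$ that equals $1$ near the compact set $\bigcup_s\{s\}\times\varphi_s(A)$, and let $\psi_s$ be the flow of the product. For $z\in A$ the curve $s\mapsto\varphi_s(z)$ is a trajectory of this flow, and on $B_\varrho$ the product vanishes.

Let $\varphi:X\to Y$ be a symplectic embedding, $z_0=\varphi(0)$, $L=d\varphi(0)$. We first arrange that $\varphi$ is the identity near $0$. On a small ball $B_\varrho$ consider, one after the other, the three paths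
\[
z\mapsto\sigma z_0+z,\qquad z\mapsto z_0+L_\sigma z,\qquad z\mapsto z_0+\sigma^{-1}\bigl(\varphi(\sigma z)-z_0\bigr)=z_0+\int_0^1d\varphi(\sigma' \sigma z)\,z\,d\sigma',
\]
$0\le\sigma\le1$, where $L_\sigma$ is a smooth path from $I$ to $L$ in the connected group $Sp(2n)$. These are symplectic embeddings, the integral formula shows that the third path is smooth and starts at $z\mapsto z_0+Lz$, and all images lie within distance $O(\varrho)$ of the segment from $0$ to $z_0$. This segment lies in $Y$ because $Y$ is convex, so for small $\varrho$ all images lie in $Y$. Reparametrize the concatenated path so that it is smooth and apply the extension step with $A=\overline{B_{\varrho/2}}$ and $G=Y$. We obtain a symplectomorphism $\Psi$ with compact support in $Y$ and $\Psi=\varphi$ near $0$. Replacing $\varphi$ by $\Psi^{-1}\circ\varphi$, we may assume $\varphi=\mathrm{id}$ on a ball $B_{\varrho_0}\subset X$.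

Now put $\varphi_s(z)=s^{-1}\varphi(sz)$ for $s\in(0,1]$ and let $\varphi_0$ be the inclusion of $X$. This is defined because $X$ is star-shaped, it is smooth in $s$ because $X$ is bounded and so $\varphi_s$ is the inclusion for small $s$, and every $\varphi_s$ is the identity on $B_{\varrho_0}$. The extension step with $A=\{q_{\max}\le u_2\}$ and $G=\mathbb C^n$ gives the lemma.
\end{proof}

\subsection{The Hamiltonians}

The constants are chosen so that the level $T$ separates the critical values that belong to $|\alpha|\le T$ from those that belong to $|\alpha|>T$. Let $T_0>T$ be the smallest value $|\alpha|>T$ with $\alpha$ spectral. Choose $0<u_0<u_1<u_2<1$ and $0<\delta<\min_ja_j$ with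
\[
u_0(T_0-r\delta)>T,
\]
and let $\psi_s$, $\varrho_0$ be given by Lemma~\ref{lem:isotopy} for this $u_2$. The model Hamiltonian for $Y$ is
\[
H_Y=\mu\sum_{i=1}^{r'}(q_i'-1)^+,\qquad\mu=T+1 .
\]
It is only continuous, but it will be used only in inequalities. There is $C\ge T$ with $H_Y(\psi_1(z))\le C\,q_{\max}(z)$ whenever $q_{\max}(z)\ge u_2$: outside a compact set $\psi_1=\mathrm{id}$, $H_Y(z)=O(|z|^2)$ and $|z|^2=O(q_{\max}(z))$, and on the compact set $H_Y\circ\psi_1$ is bounded. Choose $\kappa>\max(T,\delta)$, not an integer multiple of any $a_j$, with $\kappa(u_2-u_1)\ge Cu_2$, and a smooth function $f:[0,\infty)\to[0,\infty)$ with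
\[
f(0)=0,\qquad f'=\delta\text{ on }[0,u_0],\qquad f''>0\text{ on }(u_0,u_1),\qquad f'=\kappa\text{ on }[u_1,\infty).
\]
Then
\begin{equation}\label{eq:f}
f(u)\ge\kappa(u-u_1)\ \text{ for all }u\ge0,\qquad f(u)\ge Cu\ \text{ for }u\ge u_2 .
\end{equation}
The conditions on the slopes $\delta$ and $\kappa$ will exclude periodic orbits on which some $q_i$ lies in $(0,u_0]$ or in $[u_1,\infty)$. Put
\[
H=\sum_{i=1}^rf(q_i),\qquad H_s=H\circ\psi_s^{-1}\ge0 .
\]

\begin{lemma}\label{lem:dominate}
$H_1\ge H_Y$ on $\mathbb C^n$.
\end{lemma}

\begin{proof}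
If $q_{\max}(z)\le u_2$, then $\psi_1(z)\in Y$ and $H_Y(\psi_1(z))=0$. Otherwise $H_1(\psi_1(z))=H(z)\ge f(q_{\max}(z))\ge C\,q_{\max}(z)\ge H_Y(\psi_1(z))$ by \eqref{eq:f}.
\end{proof}

This is the only place where $\psi_1(\{q_{\max}\le u_2\})\subset Y$, and hence the hypothesis $X\hookrightarrow Y$, is used.

The critical values will be expressed by the Legendre transform $f^*(\alpha)=\max_{u\ge0}(\alpha u-f(u))$, $0\le\alpha<\kappa$. We have $f^*(0)=0$. For $\delta<\alpha<\kappa$ the maximum is attained only at the point $u(\alpha)\in(u_0,u_1)$ with $f'(u(\alpha))=\alpha$. Taking $u=u_0$ gives $f^*(\alpha)\ge u_0(\alpha-\delta)$. For $\alpha\le T$ we have $f^*(\alpha)\le u_2\alpha$, because $\alpha u-f(u)\le\alpha u_2$ for $u\le u_2$ and $\alpha u-f(u)\le(\alpha-C)u\le0$ for $u\ge u_2$. For spectral $\alpha$ with all $\alpha_i<\kappa$ put $v_\alpha=\sum_if^*(\alpha_i)$. Then $v_0=0$, $v_\alpha\ge u_0(\min_ja_j-\delta)>0$ for $\alpha\ne0$, and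
\begin{equation}\label{eq:separate}
v_\alpha\le u_2T<T\ \text{ if }|\alpha|\le T,\qquad v_\alpha\ge u_0(T_0-r\delta)>T\ \text{ if }|\alpha|>T .
\end{equation}

\section{The action functional and its reduction}\label{sec:action}

\subsection{Critical points}

Write a loop $x\in H^1(\mathbb R/\mathbb Z,\mathbb C^n)$ as $x_j(t)=\sum_{m\in\mathbb Z}\hat x_{jm}e^{2\pi\mathrm imt}$. Norms $|\cdot|$ and gradients on loop spaces are taken in $L^2$, so $|x|^2=\sum|\hat x_{jm}|^2$. Let $\mathsf D=-\mathrm i\,d/dt$, which multiplies the mode $m$ by $2\pi m$. For a function $G$ on $\mathbb C^n$ put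
\[
\Phi_G(x)=\mathcal A(x)-\int_0^1G(x(t))\,dt,\qquad\mathcal A(x)=\frac12\int_0^1\omega_0(x,\dot x)\,dt=\pi\sum_{j,m}m|\hat x_{jm}|^2 .
\]
For smooth $G$ we have $d\Phi_G(x)v=\int_0^1(\mathsf Dx-\nabla G(x),v)\,dt$, so the critical points are the $1$-periodic solutions of Hamilton's equation $\dot x=\mathrm i\nabla G(x)$. The element $e^{2\pi\mathrm i\theta}\in S^1$ acts by $x(t)\mapsto x(t+\theta)$, with weight $m$ on $\hat x_{jm}$, and $\Phi_G$ is invariant. All explicit estimates below rest on the identity
\begin{equation}\label{eq:diag}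
\mathcal A(x)-\sum_i\alpha_i\int_0^1q_i(x)\,dt=\pi\sum_{j,m}\Bigl(m-\frac{\alpha_{i(j)}}{a_j}\Bigr)|\hat x_{jm}|^2
\end{equation}
and its analogue for $Y$. It explains the definition of $M_X(\alpha)$: among the modes with $m\ge1$, these are the ones whose coefficient is not positive.

For spectral $\alpha$, call a mode $(j,m)$ \emph{resonant} if $ma_j=\alpha_{i(j)}>0$, and let $k_i$ be the number of resonant modes in block $i$; thus $k_i\ge1$ if $\alpha_i>0$. If all $\alpha_i<\kappa$, let $C_\alpha$ be the set of loops that contain only resonant modes and satisfy $q_i(x)=u(\alpha_i)$ for all $i$ with $\alpha_i>0$. (Each coordinate has at most one resonant mode, so $q_i(x(t))$ does not depend on $t$.) The set $C_\alpha$ is a product of spheres $S^{2k_i-1}$, hence compact and connected, with $\dim C_\alpha=\sum_{\alpha_i>0}(2k_i-1)$, and $C_0=\{0\}$.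

\begin{lemma}\label{lem:crit}
The critical set of $\Phi_H$ is the disjoint union of the $C_\alpha$ over the finitely many spectral $\alpha$ with all $\alpha_i<\kappa$, and $\Phi_H=v_\alpha$ on $C_\alpha$. The critical points of $\Phi_{H_s}$ are the loops $\psi_s\circ x$ with $x$ critical for $\Phi_H$, and $\Phi_{H_s}(\psi_s\circ x)=\Phi_H(x)$.
\end{lemma}

\begin{proof}
Hamilton's equation for $H$ reads $\dot x_j=2\pi\mathrm i f'(q_{i(j)})x_j/a_j$. So each $|x_j|$ and each $q_i$ is conserved, and $x_j(t)=e^{2\pi\mathrm if'(q_{i(j)})t/a_j}x_j(0)$. Let $x$ be $1$-periodic. If block $i$ of $x$ vanishes, put $\alpha_i=0$. Otherwise $\alpha_i:=f'(q_i)\in[\delta,\kappa]$ is an integer multiple of $a_j$ for each $j$ in the block with $x_j\ne0$; since $\delta<\min a_j$ and $\kappa$ is not such a multiple, $\alpha_i\in(\delta,\kappa)$ and $q_i=u(\alpha_i)$. So $x\in C_\alpha$, and conversely every loop in $C_\alpha$ solves the equation. By \eqref{eq:diag}, $\mathcal A(x)=\sum_{\alpha_i>0}\alpha_iu(\alpha_i)$, so $\Phi_H(x)=\sum_{\alpha_i>0}\bigl(\alpha_iu(\alpha_i)-f(u(\alpha_i))\bigr)=v_\alpha$.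

The symplectomorphism $\psi_s$ maps the orbits of $H$ to those of $H_s$. Let $\lambda_{\rm st}=\frac12\sum_j(x_jdy_j-y_jdx_j)$, so that $\mathcal A(x)=\int x^*\lambda_{\rm st}$. The form $\psi_s^*\lambda_{\rm st}-\lambda_{\rm st}$ is closed, hence exact on $\mathbb C^n$, so $\mathcal A(\psi_s\circ x)=\mathcal A(x)$.
\end{proof}

\subsection{Finite-dimensional reduction}

The form $\mathcal A$ has infinitely many positive and infinitely many negative directions, so critical points of $\Phi_{H_s}$ have infinite index and coindex. But the Hessians of the $H_s$ are bounded, so on high modes $\mathsf D$ dominates and these modes can be eliminated.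

We have
\begin{equation}\label{eq:hess}
\nabla^2(f\circ q_i)=f'(q_i)\nabla^2q_i+f''(q_i)\,\nabla q_i\otimes\nabla q_i ,
\end{equation}
which is bounded since $f''(q_i)=0$ for $q_i\ge u_1$. As $H_s=H$ outside a fixed compact set, there is $\ell$ with $\|\nabla^2H_s(z)\|\le\ell$ for all $s,z$. Fix an integer $\Lambda$ with
\[
\pi(\Lambda+1)\ge\ell,\qquad\Lambda\ge\kappa/\min_ja_j,\qquad\Lambda\ge m\ \text{ for all }(j,m)\in M'.
\]
Let $\mathcal E$ be the span of the modes $|m|\le\Lambda$, $P$ the $L^2$-orthogonal projection onto $\mathcal E$, $\mathcal F^\pm\subset H^1$ the closed span of the modes with $\pm m>\Lambda$, and $\mathcal F=\mathcal F^+\oplus\mathcal F^-$. On $(1-P)L^2$ the operator $\mathsf D$ has an inverse $\mathsf D^{-1}$ of $L^2$-norm $1/(2\pi(\Lambda+1))$, which is bounded as a map onto $\mathcal F\subset H^1$.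

\begin{lemma}\label{lem:reduction}
For $(s,\xi)\in[0,1]\times\mathcal E$ there is a unique $\eta=\eta_s(\xi)\in\mathcal F$ such that $d\Phi_{H_s}(\xi+\eta)$ vanishes on $\mathcal F$. It depends smoothly on $(s,\xi)$. The smooth $S^1$-invariant functions $F_s(\xi)=\Phi_{H_s}(\xi+\eta_s(\xi))$ have the following properties.
\begin{enumerate}
\item[(a)] $\nabla F_s(\xi)=\mathsf Dx-\nabla H_s(x)$ with $x=\xi+\eta_s(\xi)$. The projection $P$ maps the critical points of $\Phi_{H_s}$ bijectively onto those of $F_s$, with equal values. The critical values of $F_s$ are the numbers $v_\alpha$, for every $s$, and the critical set of $F_0$ is $\bigcup_\alpha C_\alpha\subset\mathcal E$.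
\item[(b)] $F_s(\xi)\le\Phi_{H_s}(\xi+\eta^-)$, where $\eta^-$ is the $\mathcal F^-$-component of $\eta_s(\xi)$.
\item[(c)] $\partial_sF_s$ is bounded on $[0,1]\times\mathcal E$.
\item[(d)] Let $J$ be a compact interval and $O\subset[0,1]\times\mathcal E$ an open set that contains all $(s,\xi)$ with $\nabla F_s(\xi)=0$ and $F_s(\xi)\in J$. Then $|\nabla F_s|$ is bounded below by a positive constant on $\{(s,\xi)\notin O:F_s(\xi)\in J\}$. The same holds for a single function $F_s$ and an open set $O\subset\mathcal E$.
\end{enumerate}
\end{lemma}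

\begin{proof}
The condition on $\eta$ is the fixed point equation $\eta=\mathsf D^{-1}(1-P)\nabla H_s(\xi+\eta)$. The right side is a contraction of $(1-P)L^2$ with constant at most $\ell/(2\pi(\Lambda+1))\le\frac12$ and takes values in $\mathcal F$, so there is exactly one solution. The map $(s,x)\mapsto\nabla H_s(x)$ is smooth from $[0,1]\times C^0$ to $C^0$, hence from $[0,1]\times H^1$ to $L^2$. The linearization of the equation in $\eta$ is $v\mapsto v-\mathsf D^{-1}(1-P)\nabla^2H_s(x)v$ on $\mathcal F$. The second term is compact, because it factors through the compact inclusion $H^1\subset L^2$, and it has $L^2$-norm at most $\frac12$, so the linearization is injective, hence invertible. The implicit function theorem and uniqueness show that $\eta_s(\xi)$ is smooth. Uniqueness also shows that $\eta_s$ commutes with time shifts, so $F_s$ is invariant.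

(a) Since $d\Phi_{H_s}(x)$ vanishes on $\mathcal F$, we have $dF_s(\xi)l=d\Phi_{H_s}(x)l$ for $l\in\mathcal E$, and $\mathsf Dx-\nabla H_s(x)$ lies in $\mathcal E$. This gives the gradient. A loop $x$ is critical for $\Phi_{H_s}$ if and only if $x=Px+\eta_s(Px)$ and $\nabla F_s(Px)=0$. The rest follows from Lemma~\ref{lem:crit}; resonant modes satisfy $m=\alpha_{i(j)}/a_j<\kappa/a_j\le\Lambda$, so $C_\alpha\subset\mathcal E$.

(b) The function $\zeta\mapsto\Phi_{H_s}(\xi+\zeta+\eta^-)$ on $\mathcal F^+$ has second derivative at least $(2\pi(\Lambda+1)-\ell)|\cdot|^2\ge0$. So it is convex, and its critical point, the $\mathcal F^+$-component of $\eta_s(\xi)$, is a minimizer. Compare with $\zeta=0$.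

(c) As in (a), $\partial_sF_s(\xi)=-\int_0^1(\partial_sH_s)(x)\,dt$, and $\partial_sH_s$ is smooth with support in a fixed compact set.

(d) Let $q=\sum_iq_i$. The field $\nabla H-\kappa\nabla q=\sum_i(f'(q_i)-\kappa)\nabla q_i$ is bounded, because the $i$-th term vanishes for $q_i\ge u_1$. So $|\nabla H_s-\kappa\nabla q|\le b_0$ for all $s$. The linear operator $\mathsf D-\kappa\nabla q$ multiplies the mode $(j,m)$ by $2\pi(m-\kappa/a_j)$, and $d_0=\inf_{j,m}|m-\kappa/a_j|>0$ by the choice of $\kappa$. Applying $P$ to the formula in (a) gives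
\[
|\nabla F_s(\xi)|\ge2\pi d_0|\xi|-b_0 .
\]
If (d) failed, there would be $(s_\nu,\xi_\nu)\notin O$ with $F_{s_\nu}(\xi_\nu)\in J$ and $\nabla F_{s_\nu}(\xi_\nu)\to0$. The $\xi_\nu$ are bounded, and a limit point is a critical point outside $O$ with value in $J$. The same argument works for fixed $s$.
\end{proof}

Property (b) transfers upper bounds from $\Phi_{H_s}$ to the implicitly defined $F_s$: a bound on $L\oplus\mathcal F^-$ gives a bound on a subspace $L\subset\mathcal E$, and the added modes have negative action. Property (d) replaces compactness of the level sets.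

\section{Sublevel sets and test discs}\label{sec:sublevel}

Write $F_s^c=\{F_s\le c\}\subset\mathcal E$, and $F=F_0$, $F^c=F_0^c$. Let $\mathcal E^-$ be the span of the modes $-\Lambda\le m\le0$, $\iota=\dim_{\mathbb R}\mathcal E^-$, and $\mathcal E^+$ the span of the modes $1\le m\le\Lambda$; write $\xi=\xi_-+\xi_+$.

\subsection{The class $\tau$}

Proposition~\ref{prop:compare} needs a class $\tau$ on the sublevel pair that restricts correctly to all test discs and does not change along the isotopy. It comes from a small sphere in $\mathcal E^+$ on which all $F_s$ are bounded below by the same positive number. Since $\psi_s=\mathrm{id}$ on $B_{\varrho_0}$, we have $H_s=\delta\sum_iq_i$ on a neighborhood of $0$ that does not depend on $s$. A loop $\xi\in\mathcal E^+$ of small norm stays in this neighborhood, as $\dim\mathcal E<\infty$. Then $\nabla H_s(\xi)\in\mathcal E$, so $\eta_s(\xi)=0$, and by \eqref{eq:diag}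
\[
F_s(\xi)=\pi\sum_{j,\,m\ge1}\Bigl(m-\frac\delta{a_j}\Bigr)|\hat\xi_{jm}|^2\ge\pi\Bigl(1-\frac{\delta}{\min_ja_j}\Bigr)|\xi|^2 .
\]
Fix a small $\rho>0$, so that $F_s\ge\epsilon_1>0$ on $S_\rho=\{\xi\in\mathcal E^+:|\xi|=\rho\}$ for all $s$. Fix $0<\epsilon<\min(\epsilon_1,T)$ smaller than all $v_\alpha$ with $\alpha\ne0$. Then $F_s^\epsilon\cap S_\rho=\emptyset$ for all $s$, and by \eqref{eq:separate} neither $\epsilon$ nor $T$ is a critical value of any $F_s$.

The map $\Theta:\mathcal E\to\mathcal E^-\oplus\mathbb R$, $\Theta(\xi)=(\xi_-,|\xi_+|-\rho)$, is continuous and equivariant, and $\Theta^{-1}(0)=S_\rho$. Let $\tau=\Theta^*\mathrm{th}_{\mathcal E^-\oplus\mathbb R}\in H^{\iota+1}_{S^1}(\mathcal E,\mathcal E\setminus S_\rho)$, and let $\tau^s\in H^{\iota+1}_{S^1}(F_s^T,F_s^\epsilon)$ be its restriction.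

\begin{lemma}\label{lem:invariance}
There is an equivariant homeomorphism of pairs $h_1:(F_0^T,F_0^\epsilon)\to(F_1^T,F_1^\epsilon)$ with $h_1^*\tau^1=\tau^0$.
\end{lemma}

\begin{proof}
The set of critical values is finite and independent of $s$, so by Lemma~\ref{lem:reduction}(d) with $O=\emptyset$ there are $\sigma,\sigma'>0$ with $|\nabla F_s|\ge\sigma$ wherever $|F_s-T|\le\sigma'$ or $|F_s-\epsilon|\le\sigma'$. Let $\chi:\mathbb R\to[0,1]$ be smooth, equal to $1$ near $T$ and near $\epsilon$, and supported in the $\sigma'$-neighborhood of $\{T,\epsilon\}$. The time-dependent field $-\chi(F_s)\,\partial_sF_s\,\nabla F_s/|\nabla F_s|^2$ on $\mathcal E$ is smooth, equivariant and, by Lemma~\ref{lem:reduction}(c), bounded. So it has a flow $h_s$, $s\in[0,1]$, of equivariant diffeomorphisms. Along a trajectory the value $y(s)=F_s(h_s(\xi))$ satisfies $y'=(1-\chi(y))\,b(s)$ with $b(s)=(\partial_sF_s)(h_s(\xi))$. The constants $T$ and $\epsilon$ solve this equation, so by uniqueness $y$ either equals such a constant for all $s$ or never meets it. Hence $h_s(F_0^T)=F_s^T$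 and $h_s(F_0^\epsilon)=F_s^\epsilon$. Since $F_s^\epsilon\subset\mathcal E\setminus S_\rho$ for all $s$, the maps $h_s:(F_0^T,F_0^\epsilon)\to(\mathcal E,\mathcal E\setminus S_\rho)$ form an equivariant homotopy of pairs that starts at the inclusion. Therefore $h_1^*\tau^1=\tau^0$.
\end{proof}

\subsection{The discs}

For a nonempty set $M$ of modes $(j,m)$ with $1\le m\le\Lambda$ let $W_M\subset\mathcal E^+$ be their complex span. The Fourier coefficients identify $W_M$ isometrically with $\bigoplus_M\mathbb C_m$, so $e_{W_M}=\prod_Mm$. For $W=W_M$ and $R>\rho$ let $\mathcal P_W$ be as in Section~\ref{sec:topology} and put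
\[
g_W:\mathcal P_W\to\mathcal E,\qquad g_W(y,w,t)=y+tw .
\]
Then $\Theta\circ g_W(y,w,t)=(y,t-\rho)$, so $g_W^*\tau=\tau_W$. Put $W'=W_{M'}$. For spectral $\alpha\neq0$ with $|\alpha|\le T$ put $W_\alpha=W_{M_X(\alpha)}$ and $L_\alpha=\mathcal E^-\oplus W_\alpha$; the modes in $M_X(\alpha)$ satisfy $m\le T/a_j<\kappa/a_j\le\Lambda$. We have $\dim_{\mathbb R}L_\alpha=\iota+2N_X(\alpha)$, $e_{W_\alpha}=e_X(\alpha)$ and $C_\alpha\subset W_\alpha\setminus0$.

\begin{lemma}\label{lem:discs}
There is $R>\rho$ such that the following holds.
\begin{enumerate}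
\item[(a)] $g_{W'}$ maps $(\mathcal P_{W'},\partial\mathcal P_{W'})$ to $(F_1^T,F_1^\epsilon)$.
\item[(b)] For every spectral $\alpha\ne0$ with $|\alpha|\le T$ we have $F\le v_\alpha$ on $L_\alpha$, with equality exactly on $C_\alpha$, and $F\le\epsilon$ on $\{\xi\in L_\alpha:|\xi|\ge R\}$. The map $g_{W_\alpha}$ sends $(\mathcal P_{W_\alpha},\partial\mathcal P_{W_\alpha})$ to $(F^{v_\alpha},F^\epsilon)\subset(F^T,F^\epsilon)$.
\end{enumerate}
\end{lemma}

\begin{proof}
The boundary of $\mathcal P_W$ consists of the faces $t=0$, $t=R$ and $|y|=R$. The face $t=0$ is mapped into $\mathcal E^-$. On $\mathcal E^-\oplus\mathcal F^-$ we have $\mathcal A\le0$, and $H_s\ge0$, so $F_s\le0$ on $\mathcal E^-$ by Lemma~\ref{lem:reduction}(b). On the other two faces $|g_W|^2=|y|^2+t^2\ge R^2$. So in both parts it suffices to bound $F_s$ on $\mathcal E^-\oplus W$ and to show that $F_s\le\epsilon$ far out in this space.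

(a) Let $x\in\mathcal E^-\oplus W'\oplus\mathcal F^-$. Only modes with $m\le0$ or $ma'_j\le\beta_{i'(j)}$ occur in $x$. Since $0\le\beta_i\le T<\mu$, we have $\mu(u-1)^+\ge\beta_i(u-1)$ for all $u$. Lemma~\ref{lem:dominate} and \eqref{eq:diag} for $Y$ give
\[
\Phi_{H_1}(x)\le\Phi_{H_Y}(x)\le|\beta|+\pi\sum_{j,m}\Bigl(m-\frac{\beta_{i'(j)}}{a'_j}\Bigr)|\hat x_{jm}|^2\le|\beta|\le T .
\]
Using $\mu(u-1)^+\ge\mu u-\mu$ instead, and $ma'_j-\mu\le T-\mu=-1$ for all modes that occur, we get
\[
\Phi_{H_1}(x)\le r'\mu+\pi\sum_{j,m}\Bigl(m-\frac\mu{a'_j}\Bigr)|\hat x_{jm}|^2\le r'\mu-\frac{\pi}{\max_ja'_j}|x|^2 .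
\]
For $x=\xi+\eta^-$ we have $|x|\ge|\xi|$. By Lemma~\ref{lem:reduction}(b), $F_1\le T$ on $\mathcal E^-\oplus W'$, and $F_1(\xi)\le\epsilon$ there if $|\xi|$ is large.

(b) Let $x\in L_\alpha\oplus\mathcal F^-$. From $f(u)\ge\alpha_iu-f^*(\alpha_i)$ and \eqref{eq:diag},
\begin{equation}\label{eq:upperalpha}
\Phi_H(x)\le v_\alpha+\pi\sum_{j,m}\Bigl(m-\frac{\alpha_{i(j)}}{a_j}\Bigr)|\hat x_{jm}|^2\le v_\alpha ,
\end{equation}
so $F\le v_\alpha$ on $L_\alpha$. Let $\xi\in L_\alpha$ with $F(\xi)=v_\alpha$. Then equality holds throughout \eqref{eq:upperalpha} for $x=\xi+\eta^-$. Equality in the first step means $f(q_i(x(t)))=\alpha_iq_i(x(t))-f^*(\alpha_i)$ for all $i$ and $t$. If $\alpha_i=0$, this says $f(q_i)=0$, so block $i$ of $x$ vanishes; if $\alpha_i>0$, it says $q_i=u(\alpha_i)$. Equality in the second step means that in the blocks with $\alpha_i>0$ only resonant modes occur. So $x\in C_\alpha\subset\mathcal E$, hence $\eta^-=0$ and $\xi\in C_\alpha$. Conversely $F=v_\alpha$ on $C_\alpha$. Finally $f(u)\ge\kappa u-\kappa u_1$ by \eqref{eq:f}, and $ma_j-\kappa\le T-\kappa<0$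 for the modes that occur, so
\[
\Phi_H(x)\le r\kappa u_1-\frac{\pi(\kappa-T)}{\max_ja_j}|x|^2 ,
\]
which gives $F\le\epsilon$ far out in $L_\alpha$, uniformly in $\alpha$. The inclusion $F^{v_\alpha}\subset F^T$ is \eqref{eq:separate}.
\end{proof}

Fix such an $R$. For spectral $\alpha\ne0$ with $|\alpha|\le T$ let
\[
\Delta_\alpha=(g_{W_\alpha})_*[\mathcal P_{W_\alpha}]\in H_{\iota+2N_X(\alpha)}(F^{v_\alpha},F^\epsilon;\mathbb Z),
\]
and use the same symbol for its image in $H_*(F^c,F^\epsilon;\mathbb Z)$, $c\ge v_\alpha$.

\section{Morse--Bott theory of the reduced functional}\label{sec:morse}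

It remains to compute the pair $(F^T,F^\epsilon)$ in top degree. By \eqref{eq:separate} and the choice of $\epsilon$, the critical manifolds of $F$ with value in $[\epsilon,T]$ are the $C_\alpha$ with $\alpha\ne0$ spectral and $|\alpha|\le T$. A compact submanifold $C$ of critical points is \emph{nondegenerate} if $\ker d^2F(\xi)=T_\xi C$ for all $\xi\in C$; its \emph{index} is the number of negative eigenvalues of $d^2F(\xi)$, which is constant if $C$ is connected.

\subsection{The index}

\begin{lemma}\label{lem:index}
Let $\alpha\ne0$ be spectral with $|\alpha|\le T$. Then $C_\alpha$ is a nondegenerate critical manifold of $F$ of index $\iota+2N_X(\alpha)-\dim C_\alpha$. For $x\in C_\alpha$ we have $d^2F(x)\le0$ on $L_\alpha$, and the kernel of this restriction is $T_xC_\alpha$.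
\end{lemma}

\begin{proof}
The Hessian of $\Phi_H$ is a diagonal form minus a term that mixes Fourier modes, so its reduction is not explicit. We scale the mixing term down to zero and follow the eigenvalues. Let $x\in C_\alpha$, put $\tilde\alpha_i=\alpha_i$ if $\alpha_i>0$ and $\tilde\alpha_i=\delta$ if $\alpha_i=0$, so that $\tilde\alpha_i=f'(q_i(x))$, and for $\theta\in[0,1]$ let
\[
Q_\theta(v)=2\pi\sum_{j,m}\Bigl(m-\frac{\tilde\alpha_{i(j)}}{a_j}\Bigr)|\hat v_{jm}|^2-\theta\sum_{i:\,\alpha_i>0}f''(u(\alpha_i))\int_0^1(\nabla q_i(x),v)^2\,dt .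
\]
By \eqref{eq:hess}, $Q_1=d^2\Phi_H(x)$. Write $Q_\theta(v)=\int_0^1(\mathsf Dv-B_\theta v,v)\,dt$ with symmetric matrices $B_\theta(t)$. Then $0\le B_0\le B_\theta\le B_1=\nabla^2H(x)$, so $\|B_\theta(t)\|\le\ell$. As in Lemma~\ref{lem:reduction}, for $l\in\mathcal E$ the equation $\eta=\mathsf D^{-1}(1-P)B_\theta(l+\eta)$ has a unique solution $\eta=\Gamma_\theta l\in\mathcal F$, which makes $l+\Gamma_\theta l$ $Q_\theta$-orthogonal to $\mathcal F$; it is given by a Neumann series and depends continuously on $\theta$ in $L^2$. Let $S_\theta$ be the quadratic form on $\mathcal E$ with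
\[
S_\theta(l,l')=Q_\theta(l+\Gamma_\theta l,l'+\Gamma_\theta l')=\int_0^1\bigl(\mathsf Dl-B_\theta(l+\Gamma_\theta l),l'\bigr)\,dt .
\]
It is continuous in $\theta$, and $P$ maps $\ker Q_\theta$ isomorphically onto $\ker S_\theta$. Differentiating the equation for $\eta_0(\xi)$ at $\xi=x$ gives $d\eta_0(x)=\Gamma_1$, and differentiating Lemma~\ref{lem:reduction}(a) gives $d^2F(x)=S_1$. Since $B_0$ is constant and diagonal, $\Gamma_0=0$ and $S_0=Q_0|_{\mathcal E}$.

\emph{The kernel for $\theta>0$.} It consists of the periodic solutions of $\mathsf Dv=B_\theta v$, and this equation splits into blocks. If $\alpha_i=0$, it reads $\dot v_j=2\pi\mathrm i(\delta/a_j)v_j$ with $0<\delta/a_j<1$, so $v_j=0$. If $\alpha_i>0$, write $v_j=e^{2\pi\mathrm i\alpha_it/a_j}w_j$. Since $(\nabla q_i(x))_j=\frac{2\pi}{a_j}e^{2\pi\mathrm i\alpha_it/a_j}x_j(0)$, we get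
\[
\dot w_j=\mathrm i\,\theta f''(u(\alpha_i))\,\varrho_i\,\frac{2\pi}{a_j}\,x_j(0),\qquad\varrho_i:=(\nabla q_i(x),v)=\sum_{i(j)=i}\frac{2\pi}{a_j}\,\mathrm{Re}\bigl(\overline{x_j(0)}\,w_j\bigr).
\]
Then $\dot\varrho_i$ is a sum of real multiples of $\mathrm{Re}(\mathrm i|x_j(0)|^2)=0$, so $\varrho_i$ and all $\dot w_j$ are constant. There is $j$ in the block with $x_j(0)\ne0$. For this $j$ the number $\alpha_i/a_j$ is an integer, so $w_j$ is periodic, $\dot w_j=0$, and $\varrho_i=0$ because $\theta f''(u(\alpha_i))>0$. Now all $w_j$ are constant, and periodicity of $v_j$ forces $w_j=0$ unless $\alpha_i/a_j\in\mathbb Z$. So the kernel consists of the $v$ that contain only resonant modes and have all $\varrho_i=0$. This is $T_xC_\alpha$. For $\theta=1$ we obtain nondegeneracy.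

\emph{Upper bound for the index.} On $\mathcal E$ the coefficient $m-\tilde\alpha_{i(j)}/a_j$ is negative for $m\le0$ and for the nonresonant modes in $M_X(\alpha)$, zero for the resonant modes, and positive otherwise. So index plus nullity of $S_0$ equals $\iota+2N_X(\alpha)$. For small $\theta>0$ the positive eigenvalues of $S_0$ stay positive, so index plus nullity of $S_\theta$ is at most $\iota+2N_X(\alpha)$. For $\theta\in(0,1]$ the nullity is constantly $\dim C_\alpha$, so no eigenvalue changes sign and the index is constant. Hence the index of $S_1$ is at most $\iota+2N_X(\alpha)-\dim C_\alpha$.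

\emph{Lower bound and last claim.} As in Lemma~\ref{lem:reduction}(b), $Q_1$ is convex along $\mathcal F^+$, so $S_1(l)\le Q_1(l+\eta^-)$ with $\eta^-$ the $\mathcal F^-$-component of $\Gamma_1l$. For $l\in L_\alpha$ both terms of $Q_1(l+\eta^-)$ are $\le0$, and they vanish only if $v=l+\eta^-$ contains only resonant modes and $(\nabla q_i(x),v)=0$ whenever $\alpha_i>0$, that is, only if $\eta^-=0$ and $l\in T_xC_\alpha$. So $S_1\le0$ on $L_\alpha$, it vanishes on $T_xC_\alpha=\ker S_1$, and it is negative definite on a complement of $T_xC_\alpha$ in $L_\alpha$. This complement has dimension $\iota+2N_X(\alpha)-\dim C_\alpha$.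
\end{proof}

\subsection{Passing a critical level}

We recall the \emph{equivariant Morse--Bott lemma}. Let a compact Lie group act smoothly on a manifold, let $F$ be an invariant smooth function and $C$ a compact connected invariant nondegenerate critical manifold with value $v$. Then there are equivariant vector bundles $\nu^\pm\to C$ with invariant metrics, the rank of $\nu^-$ being the index, and an equivariant diffeomorphism from a neighborhood of the zero section of $\nu^-\oplus\nu^+$ onto a neighborhood of $C$, equal to the identity on $C$, such that $F=v-|y^-|^2+|y^+|^2$ in the coordinates $(b,y^-,y^+)$, $b\in C$, $y^\pm\in\nu_b^\pm$.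

Let $v\in(\epsilon,T)$ be a critical value of $F$, let $\mathrm{Crit}_v$ be the union of the $C_\alpha$ with $v_\alpha=v$, and let $\epsilon\le v_-<v<v_+\le T$ be such that $v$ is the only critical value in $[v_-,v_+]$. Choose such coordinates around each $C_\alpha\subset\mathrm{Crit}_v$, defined for $|y^\pm|<4\varsigma$ and with disjoint images. For $\varrho<4\varsigma$ let $O^\alpha_\varrho=\{|y^-|<\varrho,\ |y^+|<\varrho\}$ and $O_\varrho=\bigcup_\alpha O^\alpha_\varrho$. Put
\[
\mathcal D_\alpha=\{y^+=0,\ |y^-|<\varsigma\},\qquad\mathrm{pr}:O^\alpha_\varsigma\to\mathcal D_\alpha,\quad\mathrm{pr}(b,y^-,y^+)=(b,y^-,0).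
\]
By Lemma~\ref{lem:index}, $\mathcal D_\alpha$ is a manifold of dimension $\iota+2N_X(\alpha)=\dim L_\alpha$.

\begin{lemma}\label{lem:level}
\begin{enumerate}
\item[(a)] If $c<c'$ and $[c,c']$ contains no critical value of $F$, then $F^c$ is an equivariant deformation retract of $F^{c'}$.
\item[(b)] For ordinary homology with any coefficients and for Borel homology there are isomorphisms
\[
H_*(F^{v_+},F^{v_-})\xleftarrow{\ \cong\ }H_*(F^v,F^{v_-})\xrightarrow{\ \cong\ }H_*(F^v,F^v\setminus\mathrm{Crit}_v)\cong\bigoplus_{v_\alpha=v}H_*(\mathcal D_\alpha,\mathcal D_\alpha\setminus C_\alpha).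
\]
The first two are induced by inclusions, the third by excision to $F^v\cap O_\varsigma$ followed by $\mathrm{pr}$.
\end{enumerate}
\end{lemma}

\begin{proof}
All constructions are equivariant, so they apply to both theories. Let $\phi^t$ be the local flow of $-\nabla F/|\nabla F|^2$ on the open set of regular points; $F$ decreases along it with speed $1$.

(a) By Lemma~\ref{lem:reduction}(d) the field is bounded on $F^{-1}[c-\sigma,c'+\sigma]$ for small $\sigma>0$, so trajectories exist as long as they stay in this set. The maps $\xi\mapsto\phi^{\vartheta(F(\xi)-c)^+}(\xi)$, $\vartheta\in[0,1]$, understood as the identity on $F^c$, form the deformation retraction.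

(b) \emph{Second isomorphism.} The same formula with $c=v_-$ retracts $F^v\setminus\mathrm{Crit}_v$ onto $F^{v_-}$. Indeed, a trajectory that starts at a regular point of level in $[v_-,v]$ is at once at a level $v'<v$. On $F^{-1}[v_-,v']$ there are no critical points and the field is bounded, so the trajectory exists until it reaches the level $v_-$. The domain of $\phi$ is open and $\phi$ is continuous on it, so the retraction is continuous.

\emph{First isomorphism.} By the exact sequence of the triple it suffices to show $H_*(F^{v_+},F^v)=0$, and by (a) we may replace $v_+$ by $v+\sigma$ with $\sigma>0$ as small as we like. The flow $\phi$ cannot be used near $\mathrm{Crit}_v$; there we use the coordinates instead. Fix $\sigma_0>0$ such that $v$ is the only critical value in $[v-\sigma_0,v+\sigma_0]$. By Lemma~\ref{lem:reduction}(d), $|\nabla F|\ge c_1>0$ on $F^{-1}[v-\sigma_0,v+\sigma_0]\setminus O_{\varsigma/2}$. Let $\chi_0:\mathbb R\to[0,1]$ be smooth, supported in $(v-\sigma_0,v+\sigma_0)$ and equal to $1$ near $v$, and let $\chi_1:\mathcal E\to[0,1]$ be smooth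 and invariant, equal to $0$ on $O_{\varsigma/2}$ and to $1$ outside $O_\varsigma$. The field $Z=-\chi_0(F)\chi_1\nabla F/|\nabla F|^2$ is smooth, of norm at most $1/c_1$, and $F$ does not increase along it. Take $\sigma$ so small that $\chi_0=1$ on $[v-\sigma,v+\sigma]$ and $\sigma/c_1$ is less than the distance from the compact set $\overline{O_\varsigma}$ to the complement of $O_{2\varsigma}$. Follow a trajectory of $Z$ that starts in $F^{v+\sigma}$ for time $\sigma$; its length is at most $\sigma/c_1$. If it meets $\overline{O_\varsigma}$, it lies in $O_{2\varsigma}$. If it does not, $F$ decreases with speed $1$ as long as $F\in[v-\sigma,v+\sigma]$, so it ends in $F^v$. Thus the time-$\sigma$ map sends $F^{v+\sigma}$ into $F^v\cup O_{2\varsigma}$. Next apply the homotopy $(b,y^-,y^+)\mapsto(b,y^-,(1-\vartheta\chi_2)y^+)$, $\vartheta\in[0,1]$, where $\chi_2=\chi_2(|y^-|,|y^+|)\in[0,1]$ is continuous, equal to $1$ on $O_{2\varsigma}$ and to $0$ outside $O_{3\varsigma}$, and extend it by the identity. It does not increase $F$, and at $\vartheta=1$ it maps $O_{2\varsigma}$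 into $\{y^+=0\}\subset F^v$. The two homotopies together deform the identity of the pair $(F^{v+\sigma},F^v)$, through maps of pairs, to a map with image in $F^v$. So the identity of $H_*(F^{v+\sigma},F^v)$ is zero.

\emph{Third isomorphism.} Excising the closed set $F^v\setminus O_\varsigma$ from the relatively open set $F^v\setminus\mathrm{Crit}_v$ leaves the pairs $(F^v\cap O^\alpha_\varsigma,\ F^v\cap O^\alpha_\varsigma\setminus C_\alpha)$. In $O_\varsigma^\alpha$ the set $F^v$ is given by $|y^+|\le|y^-|$, so $y^-\ne0$ at its points outside $C_\alpha$. Hence $(b,y^-,\vartheta y^+)$, with $\vartheta$ going from $1$ to $0$, is a deformation retraction of pairs onto $(\mathcal D_\alpha,\mathcal D_\alpha\setminus C_\alpha)$ that ends in $\mathrm{pr}$.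
\end{proof}

\subsection{The top degree}

Now the hypothesis $N_X(\alpha)\le k$ for $|\alpha|\le T$ enters, and it enters only here: it says that $\dim\mathcal D_\alpha\le d:=\iota+2k$ for all critical manifolds between the levels $\epsilon$ and $T$, with equality exactly for $\alpha\in\mathcal B$.

\begin{lemma}\label{lem:top}
\begin{enumerate}
\item[(a)] $H^{S^1}_{d+1}(F^T,F^\epsilon;\mathbb Q)=0$.
\item[(b)] $H_d(F^T,F^\epsilon;\mathbb Z)$ is generated by the classes $\Delta_\alpha$, $\alpha\in\mathcal B$.
\end{enumerate}
\end{lemma}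

\begin{proof}
Choose regular values $\epsilon=c_0<c_1<\dots<c_p=T$ such that each interval $[c_{l-1},c_l]$ contains exactly one critical value; if there is no critical value in $(\epsilon,T)$, both groups vanish by Lemma~\ref{lem:level}(a). We use induction on $l$ and the exact sequences
\begin{equation}\label{eq:triple}
H_*(F^{c_{l-1}},F^\epsilon)\to H_*(F^{c_l},F^\epsilon)\to H_*(F^{c_l},F^{c_{l-1}}),
\end{equation}
with $H_*(F^{c_0},F^\epsilon)=0$. Let $v$ be the critical value in $[c_{l-1},c_l]$.

(a) The map $\mathcal D_\alpha\to C_\alpha\subset\mathcal E^+\setminus0$, $(b,y^-,0)\mapsto b$, is equivariant, and $\mathcal E^+$ has positive weights. Lemma~\ref{lem:vanish} gives $H^{S^1}_{d+1}(\mathcal D_\alpha,\mathcal D_\alpha\setminus C_\alpha;\mathbb Q)=0$. By Lemma~\ref{lem:level}(b) the right group in \eqref{eq:triple} vanishes in Borel homology of degree $d+1$, and the induction goes through.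

(b) We claim that $H_d(F^{c_l},F^{c_{l-1}};\mathbb Z)$ is generated by the images of the $\Delta_\alpha$ with $\alpha\in\mathcal B$, $v_\alpha=v$. Given the claim, every class in the middle group of \eqref{eq:triple} differs from an integer combination of these $\Delta_\alpha$ by a class from the left group, and the induction goes through. By Lemma~\ref{lem:level}(b) we may work in $H_d(F^v,F^v\setminus\mathrm{Crit}_v)$. The summands with $N_X(\alpha)<k$ vanish by (M). So let $v_\alpha=v$ and $N_X(\alpha)=k$, and write $g=g_{W_\alpha}$, $\mathcal P=\mathcal P_{W_\alpha}$. We show that the image of $\Delta_\alpha$ lies in the summand $H_d(\mathcal D_\alpha,\mathcal D_\alpha\setminus C_\alpha)$ and generates it.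

The map $g$ is a diffeomorphism from the interior of $\mathcal P$ onto the open set $\{|\xi_-|<R,\ 0<|\xi_+|<R\}$ of $L_\alpha$; orient $L_\alpha$ so that it preserves orientation. This open set contains $C_\alpha$, because $C_\alpha\subset W_\alpha\setminus0$ and $F=v>\epsilon$ on $C_\alpha$ forces $|\xi|<R$ by Lemma~\ref{lem:discs}(b). By the same lemma $F<v$ on $L_\alpha\setminus C_\alpha$, so $g$ maps $\mathcal P\setminus g^{-1}(C_\alpha)$ into $F^v\setminus\mathrm{Crit}_v$. Let $O_L$ be an open neighborhood of $C_\alpha$ in $L_\alpha$ that is contained in $O^\alpha_\varsigma$ and in the image of the interior of $\mathcal P$; it lies in $F^v$. By excision in $\mathcal P$, the image of $\Delta_\alpha$ in $H_d(F^v,F^v\setminus\mathrm{Crit}_v)$ comes from the orientation class of $O_L$ along $C_\alpha$ under the inclusion $(O_L,O_L\setminus C_\alpha)\to(F^v\cap O^\alpha_\varsigma,F^v\cap O^\alpha_\varsigma\setminus C_\alpha)$. So it has no component in the other summands, and its component in $H_d(\mathcal D_\alpha,\mathcal D_\alpha\setminus C_\alpha)$ is the image of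 the orientation class under $\mathrm{pr}|_{O_L}$. Since $C_\alpha$ is connected, this orientation class generates $H_d(O_L,O_L\setminus C_\alpha;\mathbb Z)$ by (M).

It remains to see that $\mathrm{pr}|_{O_L}$ induces an isomorphism for suitable $O_L$. At $\xi\in C_\alpha$ the kernel of $d\,\mathrm{pr}$ is the tangent space of the $y^+$-fiber, on which $d^2F(\xi)$ is positive definite, whereas $d^2F(\xi)\le0$ on $L_\alpha$ by Lemma~\ref{lem:index}. So $d\,\mathrm{pr}$ is injective on $T_\xi O_L=L_\alpha$, and bijective onto $T_\xi\mathcal D_\alpha$ because both spaces have dimension $d$. A map that is injective on a compact set and a local diffeomorphism at each of its points is a diffeomorphism from a neighborhood of that set onto an open set. Since $\mathrm{pr}$ is the identity on $C_\alpha$, we may shrink $O_L$ so that $\mathrm{pr}$ is a diffeomorphism of $(O_L,O_L\setminus C_\alpha)$ onto $(O_D,O_D\setminus C_\alpha)$ for an open neighborhood $O_D$ of $C_\alpha$ in $\mathcal D_\alpha$. Excision in $\mathcal D_\alpha$ completes the proof.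
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Lemmas~\ref{lem:discs}(a) and~\ref{lem:invariance}, $\hat g=h_1^{-1}\circ g_{W'}$ is an equivariant map $(\mathcal P_{W'},\partial\mathcal P_{W'})\to(F^T,F^\epsilon)$ with $\hat g^*\tau^0=g_{W'}^*\tau^1=\tau_{W'}$. For $\alpha\in\mathcal B$ we have $\alpha\ne0$, because $k\ge1$, and $g_{W_\alpha}$ is an equivariant map to the same pair with $g_{W_\alpha}^*\tau^0=\tau_{W_\alpha}$, by Lemma~\ref{lem:discs}(b). The spaces $W'$ and $W_\alpha$, $\alpha\in\mathcal B$, all have complex dimension $k$. By Lemma~\ref{lem:top}(b) there are integers $n_\alpha$ with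
\[
\hat g_*[\mathcal P_{W'}]=\sum_{\alpha\in\mathcal B}n_\alpha\Delta_\alpha\qquad\text{in }H_{\iota+2k}(F^T,F^\epsilon;\mathbb Z).
\]
Lemma~\ref{lem:top}(a) is the vanishing hypothesis of Proposition~\ref{prop:compare}, which gives
\[
\frac1{\prod_{(j,m)\in M'}m}=\sum_{\alpha\in\mathcal B}\frac{n_\alpha}{e_X(\alpha)} .
\]
The left side is not zero, so $\mathcal B\neq\emptyset$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CHLS}
K.~Cieliebak, H.~Hofer, J.~Latschev and F.~Schlenk, \emph{Quantitative symplectic geometry}, arXiv:math/0506191 (2005).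

\bibitem{Hatcher}
Hatcher, \emph{Algebraic Topology}.

\end{thebibliography}
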